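# Twins on a ranked tree: iterated power sets and the symmetric extensions of Cohen forcing

## 1. Twins climbing a ranked tree

We begin with a construction that has nothing to do with forcing. Take a tree in which every node $t$ that is not a leaf has children $t^\frown i$, indexed by the $i<I_t$ for some limit ordinal $I_t$. Suppose that each leaf $x$ carries two different sets $O^0_x\neq O^1_x$, which we call twins. We carry the twins up the tree. Once all children of $t$ have twins, put
$$O^k_t=\Big\{\big\langle O^{\varepsilon(i)}_{t^\frown i}:i<I_t\big\rangle\ :\ \varepsilon\in 2^{I_t},\ \exists j<I_t\ \forall i\ge j\ \ \varepsilon(i)=k\Big\}\qquad(k<2).\tag{1}$$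
So $O^k_t$ consists of all ways of choosing one twin at every child, provided that the chosen labels are eventually $k$. Distinct $\varepsilon$ give distinct functions, because the twins at each child are different. A function $\varepsilon$ cannot be eventually $0$ and eventually $1$, because $I_t$ is a limit ordinal. Hence $O_t^0$ and $O_t^1$ are nonempty and disjoint, so they are again different: they are twins.

Now let us flip. A *flip pattern* is a function $r$ from the tree to $\{0,1\}$; the value $r(t)=1$ means "exchange the twins at $t$". If the twins at the children are exchanged according to $r$, then the function with label $\varepsilon$ becomes the one with label $i\mapsto \varepsilon(i)+r(t^\frown i)$, addition modulo $2$. Suppose that $r$ obeys the *limit law*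
$$r(t^\frown i)=r(t)\quad\text{for all sufficiently large } i<I_t .\tag{2}$$
Then labels that are eventually $k$ become labels that are eventually $k+r(t)$, so $O^k_t$ becomes $O^{k+r(t)}_t$. A pattern that obeys the limit law everywhere thus acts consistently on the twins at all nodes.

Here is the smallest example: a root with leaves $\langle i\rangle$, $i<\omega$. A pattern obeying (2) is an eventually constant $0$-$1$ sequence on the leaves, with its limit at the root. We can flip the single leaf $\langle 5\rangle$ without flipping the root. We can flip the root while leaving the first ten leaves alone. But if *no* leaf is flipped, then the root is not flipped either. These three facts, one level higher each time, are what the whole proof lives on.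

The trees we need are the following. For an ordinal $\delta$ let $I_\delta=0$ if $\delta=0$, $I_\delta=\omega$ if $\delta$ is a successor, and $I_\delta=\delta$ if $\delta$ is a limit.

**Definition (the tree $T_\xi$).** $T_\xi$ is a tree of finite sequences, with ranks given as follows. The root has $\operatorname{rk}(\emptyset)=\xi+3$. A node $t$ has the children $t^\frown i$ for $i<I_t:=I_{\operatorname{rk}(t)}$. If $\operatorname{rk}(t)=\gamma+1$, every child has rank $\gamma$. If $\operatorname{rk}(t)$ is a limit, the child $t^\frown i$ has rank $i$.

Ranks strictly decrease along the tree, the leaves are exactly the nodes of rank $0$, and $I_t$ is a limit ordinal for every non-leaf $t$. For example, $T_0$ is the tree of all sequences from $\omega$ of length at most $3$. A node of rank $\omega+1$ has $\omega$ children, all of rank $\omega$; a node of rank $\omega_1$ has $\omega_1$ children, one of each rank below $\omega_1$. We write $[t]=\{t'\in T_\xi:t'\supseteq t\}$ for the cone above $t$.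

What is this for? We shall build a model of $\mathsf{ZF}$ between $V$ and the extension of $V$ by a Cohen real. In it the twins exist and flip patterns come from automorphisms of the forcing. The aim is that an element of $\mathcal P^\alpha(\mathrm{Ord})$ sees only twins of rank at most $\alpha$. So a pair of twins of rank $\alpha+1$ can be exchanged by an automorphism that leaves the given element of $\mathcal P^\alpha(\mathrm{Ord})$ alone, and no map defined on $\mathcal P^\alpha(\mathrm{Ord})$ can then tell the two apart. The next section says which question this settles.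

## 2. Symmetric extensions and the principle $\mathsf{KWP}^*_\alpha$

**Definition (symmetric system).** A symmetric system is a triple $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$, where $\mathbb P$ is a forcing notion, $\mathcal G$ is a group of automorphisms of $\mathbb P$, and $\mathcal F$ is a normal filter of subgroups of $\mathcal G$: a nonempty family closed under supergroups, finite intersections, and conjugation by elements of $\mathcal G$.

An automorphism $\pi$ acts on names by $\pi\dot x=\{(\pi p,\pi\dot y):(p,\dot y)\in\dot x\}$. Put $\operatorname{sym}(\dot x)=\{\pi\in\mathcal G:\pi\dot x=\dot x\}$. A name $\dot x$ is *hereditarily symmetric*, $\dot x\in\mathsf{HS}$, if $\operatorname{sym}(\dot x)\in\mathcal F$ and all names in $\operatorname{dom}\dot x$ are in $\mathsf{HS}$. For a generic $G$, the interpretations of the names in $\mathsf{HS}$ form the symmetric extension $\mathsf{HS}^G_{\mathcal S}$, a model of $\mathsf{ZF}$ with $V\subseteq\mathsf{HS}^G_{\mathcal S}\subseteq V[G]$. We write $\Vdash_{\mathcal S}\varphi$ if $\varphi$ holds in every symmetric extension by $\mathcal S$, and $\Vdash$ for the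 forcing relation relativized to $\mathsf{HS}$. The textbook fact used all the time is the symmetry lemma:
$$p\Vdash\varphi(\dot x)\iff \pi p\Vdash\varphi(\pi\dot x)\qquad(\pi\in\mathcal G,\ \dot x\in\mathsf{HS}).\tag{3}$$

Check names are fixed by every $\pi$. "Canonical names" for pairs and functions are built from given names with the condition $1$ only; for instance, the canonical name for the function $i\mapsto\dot y_i$ consists of the pairs $(1,\cdot)$ with the canonical name of the ordered pair of $\check\imath$ and $\dot y_i$. Automorphisms commute with these constructions. The canonical name of an ordered pair of two names in $\mathsf{HS}$ is in $\mathsf{HS}$.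

As a trivial example, if $\mathcal G$ is the trivial group then every name is in $\mathsf{HS}$ and we get $V[G]$. A nontrivial example is worked out in Section 3.

**Definition (iterated power sets, $\mathsf{KWP}^*_\alpha$).** Let $\mathcal P^0(X)=X$, $\mathcal P^{\alpha+1}(X)=\mathcal P(\mathcal P^\alpha(X))$, and $\mathcal P^\lambda(X)=\bigcup_{\alpha<\lambda}\mathcal P^\alpha(X)$ for limit $\lambda$; the class $\mathcal P^\alpha(\mathrm{Ord})$ is obtained in the same way from $\mathrm{Ord}$. The Dual Kinna–Wagner Principle $\mathsf{KWP}^*_\alpha$ says that for every nonempty set $x$ there is a (definable, class) surjection from $\mathcal P^\alpha(\mathrm{Ord})$ onto $x$; equivalently, for every nonempty set $x$ there are an ordinal $\eta$ and a surjection from $\mathcal P^\alpha(\eta)$ onto $x$.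

We use the second form. The principle $\mathsf{KWP}^*_0$ says that every nonempty set is the image of an ordinal, which is the axiom of choice. For finite levels there is a fact worth doing by hand: *in $\mathsf{ZF}$, every nonempty $x\subseteq V_{\omega+n}$ is the image of $\mathcal P^n(\omega)$.* Indeed $V_\omega$ is the image of $\omega$. If $f:Y\to Z$ is surjective, then $a\mapsto f[a]$ is a surjection $\mathcal P(Y)\to\mathcal P(Z)$, so by induction $V_{\omega+n}$ is the image of $\mathcal P^n(\omega)$. Finally send everything outside $x$ to one fixed element of $x$. In particular a set of reals never violates $\mathsf{KWP}^*_1$. To violate $\mathsf{KWP}^*_\alpha$ for large $\alpha$, one has to climb.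

How high does one have to climb before the principle becomes true? The following is a known result, which we quote and do not prove. *Assume $\mathsf{ZFC}$ and let $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ be a symmetric system with $|\mathbb P\cup\mathcal G|=\kappa$. Then $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$.* Now take Cohen forcing $\mathrm{Add}(\omega,1)$. It is countable but may have $2^{\aleph_0}$ automorphisms, so the quoted result gives $\mathsf{KWP}^*_{(2^{\aleph_0})^+}$. Asaf Karagila and Jonathan Schilhan, in "Towards a theory of symmetric extensions", arXiv:2602.17338 (2026), ask whether this is optimal. (a) Does $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\omega_1}$ hold for every $\mathcal S=(\mathrm{Add}(\omega,1),\mathcal G,\mathcal F)$ over $V\models\mathsf{ZFC}$? (b) Is there, for every such $\mathcal S$, even some $\alpha<\omega_1$ with $\Vdash_{\mathcal S}\mathsf{KWP}^*_\alpha$? Both answers are no.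

**Theorem 1 ($\mathsf{ZFC}$).** Let $\mu\le\kappa\le2^\mu$ be infinite cardinals and let $\mathbb P=\mathrm{Fn}(\mu,2)$ be the set of finite partial functions $\mu\to2$ under reverse inclusion (so $\mathbb P=\mathrm{Add}(\omega,1)$ for $\mu=\omega$, and $\mathbb P\cong\mathrm{Add}(\omega,\mu)$ in general). There is a symmetric system $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$ with $\mathcal G$ abelian and $|\mathcal G|=\kappa$ such that $\Vdash_{\mathcal S}\neg\mathsf{KWP}^*_\alpha$ for all $\alpha<\kappa^+$.

Since $|\mathbb P\cup\mathcal G|=\kappa$, the quoted result gives $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$, so $\kappa^+$ is exactly the least index for this $\mathcal S$. The case $\mu=\omega$, $\kappa=2^{\aleph_0}$ answers the problem.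

**Corollary 2 ($\mathsf{ZFC}$).** There is a single system $\mathcal S=(\mathrm{Add}(\omega,1),\mathcal G,\mathcal F)$ all of whose symmetric extensions satisfy $\neg\mathsf{KWP}^*_\alpha$ for every $\alpha<(2^{\aleph_0})^+$. In particular the answers to (a) and (b) are negative, and the bound $(2^{\aleph_0})^+$ is optimal.

From now on we work in $V\models\mathsf{ZFC}$. All vector spaces are over $\mathbb F_2=\{0,1\}$. Subsets of a set $Y$ are identified with elements of $2^Y$, so sum is symmetric difference and product is intersection.

## 3. Leaf twins from the tail of the generic, and the case $\alpha=0$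

For $a\in2^\mu$ let $\pi_a$ be the automorphism of $\mathbb P$ given by $\operatorname{dom}\pi_a(p)=\operatorname{dom}p$ and $\pi_a(p)(k)=p(k)+a(k)$. These translations are the only automorphisms we use. (If $\mathrm{Add}(\omega,1)$ is presented as $2^{<\omega}$, everything below works verbatim, since the same translations act there.) Clearly $\pi_a\pi_b=\pi_{a+b}$, and $\pi_a$ fixes $p$ if and only if $a$ vanishes on $\operatorname{dom}p$. Let $c=\bigcup G:\mu\to2$ be the generic function, and partition $\mu=\bigsqcup_{n<\omega}A_n$ with $|A_n|=\mu$.

The first idea for a pair of twins is the pair $c\restriction A_n$ and its complement $c\restriction A_n+1$, exchanged by translating all of $A_n$. This fails, for a definite reason: exactly one of the two takes the value $0$ at $\min A_n$. So in any symmetric extension containing $x=\{c\restriction A_n,\,c\restriction A_n+1:n<\omega\}$, the set $x$ is countable; an element is determined by $n$ and by its value at $\min A_n$. In terms of conditions, a finite $q$ may have a point of $A_n$ in its domain, and then no translation that is nonzero there fixes $q$. The remedy is to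 let a twin depend only on the tail of the sequence $\langle c\restriction A_n:n<\omega\rangle$, because a finite condition meets only finitely many $A_n$.

Here is the general set-up. Let $R$ be a vector space with $|R|\le2^\mu$, let $\Lambda$ be a set ("leaves"), and for each $x\in\Lambda$ let $r\mapsto\hat r(x)$ be a nonzero linear map $R\to\mathbb F_2$. Let $W$ be the group of eventually constant functions $w:\omega\to R$, with eventual value $w_\infty$. Fix injective linear maps $e_n:R\to2^{A_n}$; they exist because $\dim2^{A_n}=2^\mu\ge|R|\ge\dim R$. Let $w\in W$ act as $\pi_{a_w}$, where $a_w\restriction A_n=e_n(w(n))$. Since the $e_n$ are injective and linear, this identifies $W$ with a group of automorphisms. It is abelian, and $w^{-1}=w$ for every $w$.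

For $b\in2^{A_n}$, $k<2$, $x\in\Lambda$ and $n<\omega$ define
$$\dot c_{n,b}=\{(p,(l,i)\check{}\,):l\in A_n\cap\operatorname{dom}p,\ p(l)+b(l)=i\},\qquad \dot o^{\,k}_{x,n}=\{(1,\dot c_{n,e_n(r)}):r\in R,\ \hat r(x)=k\},$$
$$\dot O^k_x=\{(1,\dot\sigma_{x,\varepsilon}):\varepsilon\in2^\omega\text{ eventually }k\},$$
where $\dot\sigma_{x,\varepsilon}$ is the canonical name for the function $n\mapsto\dot o^{\,\varepsilon(n)}_{x,n}$. So $\dot c_{n,b}$ names $c\restriction A_n+b$, and $\dot O^k_x$ is the construction (1) performed on the pairs $\dot o^{\,0}_{x,n},\dot o^{\,1}_{x,n}$. (Here, and always below, the $\varepsilon$ range over functions in $V$.)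

**Lemma 3.** Let $x\in\Lambda$, $k<2$, $w\in W$.

1. $w\dot c_{n,b}=\dot c_{n,b+e_n(w(n))}$ and $w\dot o^{\,k}_{x,n}=\dot o_{x,n}^{\,k+\widehat{w(n)}(x)}$. In particular these names are fixed by $w$ if $w(n)=0$.
2. $w\dot\sigma_{x,\varepsilon}=\dot\sigma_{x,\varepsilon+\varepsilon_w}$ with $\varepsilon_w(n)=\widehat{w(n)}(x)$, and $w\dot O_x^k=\dot O_x^{k+\widehat{w_\infty}(x)}$. In particular these names are fixed by $w$ if $\widehat{w(n)}(x)=0$ for all $n$.
3. $1\Vdash\dot O^0_x\neq\dot O^1_x$, once these names are in $\mathsf{HS}$.

**Proof.** For item 1, apply $w$ to an element $(p,(l,i)\check{}\,)$ of $\dot c_{n,b}$. We get $(p',(l,i)\check{}\,)$ with $p'=wp$ and $p'(l)=p(l)+e_n(w(n))(l)$, so the condition $p(l)+b(l)=i$ reads $p'(l)+e_n(w(n))(l)+b(l)=i$. That is the definition of $\dot c_{n,b+e_n(w(n))}$. Consequently $w$ sends $\dot c_{n,e_n(r)}$ to $\dot c_{n,e_n(r+w(n))}$, and if $\hat r(x)=k$ then $r+w(n)$ has value $k+\widehat{w(n)}(x)$ at $x$. As $r\mapsto r+w(n)$ is a bijection of $R$, the second formula follows.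

For item 2, the formula for $\dot\sigma_{x,\varepsilon}$ is immediate from item 1. Since $w$ is eventually constant, $\varepsilon_w$ is eventually $\widehat{w_\infty}(x)$, so $\varepsilon\mapsto\varepsilon+\varepsilon_w$ maps the sequences that are eventually $k$ bijectively onto those that are eventually $k+\widehat{w_\infty}(x)$. If all $\widehat{w(n)}(x)$ are $0$, then $\varepsilon_w=0$ and everything is fixed.

For item 3, the interpretation of $\dot o^{\,k}_{x,n}$ is $\{c\restriction A_n+e_n(r):\hat r(x)=k\}$. For $k=0,1$ these are nonempty, because $r\mapsto\hat r(x)$ takes both values, and disjoint, because $e_n$ is injective. Hence they are different, so distinct $\varepsilon$ give distinct functions, and $\dot O_x^0,\dot O^1_x$ denote disjoint nonempty sets. $\square$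

**The case $\alpha=0$.** Let $\mu=\omega$, $\Lambda=\omega$, let $R$ be the space of eventually constant $r\in2^\omega$, and $\hat r(i)=r(i)$. For $N<\omega$ and finite $E\subseteq\omega$ let $\Gamma(N,E)$ be the group of all $w\in W$ with $w(n)=0$ for $n<N$ and $w(n)(i)=0$ for all $n<\omega$, $i\in E$. These groups are closed under finite intersections and $W$ is abelian, so they generate a normal filter. By Lemma 3 the names $\dot c_{n,b}$ and $\dot o^{\,k}_{i,n}$ are fixed by $\Gamma(n+1,\emptyset)$, and the names $\dot\sigma_{i,\varepsilon}$ and $\dot O_i^k$ by $\Gamma(0,\{i\})$. So all of them are in $\mathsf{HS}$, and so is $\dot x=\{(1,\dot O^k_i):i<\omega,k<2\}$, which is fixed by all of $W$.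

No condition forces some $\dot h\in\mathsf{HS}$ to be a surjection from an ordinal $\eta$ onto $\dot x$. Suppose that $p$ does, with $\operatorname{sym}(\dot h)\supseteq\Gamma(N,E)$. Pick $i\notin E$, and then $q\le p$ and $\zeta<\eta$ with $q\Vdash\dot h(\check\zeta)=\dot O_i^0$. Pick $N'\ge N$ with $\operatorname{dom}q\subseteq\bigcup_{n<N'}A_n$, and let $u(n)=0$ for $n<N'$ and $u(n)=\{i\}$ for $n\ge N'$. Then $u\in\Gamma(N,E)$, so $u\dot h=\dot h$. Also $uq=q$, and $u\dot O_i^0=\dot O^1_i$ by Lemma 3. Applying $u$ gives $q\Vdash\dot h(\check\zeta)=\dot O_i^1$, a contradiction. So $\mathsf{KWP}^*_0$ fails.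

This example gets no further than a finite level. The sets $c\restriction A_n+e_n(r)$ lie in $V_{\omega+1}$ of the extension, so the interpretations of $\dot o^{\,k}_{i,n}$, $\dot\sigma_{i,\varepsilon}$, $\dot O_i^k$ lie in $V_{\omega+2}$, $V_{\omega+5}$, $V_{\omega+6}$. Hence $\dot x^G\subseteq V_{\omega+6}$ is the image of $\mathcal P^6(\omega)$, by the fact in Section 2. For large $\alpha$ we need the tall trees.

## 4. A field of flip patterns on $T_\xi$

From now on fix $\mu\le\kappa\le2^\mu$ as in Theorem 1 and let $\xi<\kappa^+$. Every node of $T_\xi$ has at most $\kappa$ children, so $|T_\xi|\le\kappa$. We need a supply of at most $\kappa$ flip patterns on $T_\xi$ that obey the limit law and can be cut off along cones.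

**Definition ($R_\xi$).** For a non-leaf $t\in T_\xi$ and $j<I_t$ let $D_{t,j}=\{t\}\cup\bigcup_{j\le i<I_t}[t^\frown i]$, so that $D_{t,0}=[t]$. Let $R_\xi\subseteq2^{T_\xi}$ be the linear span of all $D_{t,j}$ ($t$ a non-leaf, $j<I_t$), called the generators based at $t$, and all $\{t\}$ ($t$ a leaf), the generator based at $t$.

On the tree that is just a root with $\omega$ leaves, the same definition gives exactly the eventually constant sequences on the leaves with their limit at the root. In general $|R_\xi|\le\kappa$, since there are at most $\kappa$ generators. For a non-leaf $t$ and $j\le I_t$ put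
$$C(t,j)=\bigcup_{i<j}[t^\frown i]\ \text{ if } j<I_t,\qquad C(t,I_t)=[t].$$
Note that $C(t,I_t)$ contains $t$ itself. By the limit law, a pattern that vanishes at *all* children of $t$ must vanish at $t$.

**Lemma 4.** Let $\xi<\kappa^+$.

1. (R1) $R_\xi$ is a field of subsets of $T_\xi$.
2. (R2) If $r\in R_\xi$ and $t$ is a non-leaf, there is $j<I_t$ with $r(t^\frown i)=r(t)$ for all $j\le i<I_t$.
3. (R3) $C(t,j)\in R_\xi$, and $t^\frown i\in C(t,j)$ for $i<j$. If $\operatorname{rk}(t^\frown i)<\beta$ for all $i<j$, then all nodes in $C(t,j)$ have rank at most $\beta$.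

**Proof of (R1).** $R_\xi$ contains $T_\xi=[\emptyset]$ and is closed under symmetric difference, so it remains to treat intersections. The product of two sums of generators is the sum of the products, so it suffices that the intersection of two generators is a generator or empty. A generator based at $t$ is contained in $[t]$, so generators based at incomparable nodes are disjoint. At the same non-leaf, $D_{t,j}\cap D_{t,j'}=D_{t,\max(j,j')}$; at the same leaf there is only one generator. Finally, if $t^\frown i\subseteq t'$ and $D'$ is a generator based at $t'$, then $D'\subseteq[t^\frown i]$, so $D_{t,j}\cap D'$ is $D'$ if $i\ge j$ and $\emptyset$ if $i<j$.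

**Proof of (R2).** As $I_t$ is a limit ordinal, we may take the maximum of finitely many $j$'s, so it suffices to check a generator, say based at $t'$. If $t'=t$, the generator is $D_{t,j'}$, which contains $t$ and the $t^\frown i$ with $i\ge j'$; take $j=j'$. If $t'\subsetneq t$, the generator is a $D_{t',j'}$, and it contains all or nothing of the cone above the child of $t'$ below or equal to $t$; so it is constant on $[t]$ and $j=0$ works. If $t'\supseteq t^\frown i_0$, the generator lies in $[t^\frown i_0]$, so it vanishes at $t$ and at all children except possibly $t^\frown i_0$; take $j=i_0+1<I_t$. If $t$ and $t'$ are incomparable, it vanishes on $[t]$.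

**Proof of (R3).** If $j<I_t$ then $C(t,j)=[t]+D_{t,j}$, and $C(t,I_t)=[t]=D_{t,0}$, so both are in $R_\xi$; the second assertion is clear. For the ranks, if $j<I_t$ then every node of $C(t,j)$ lies above or equals some $t^\frown i$ with $i<j$, so it has rank below $\beta$. If $j=I_t$, the nodes of $[t]$ have rank at most $\operatorname{rk}(t)$, so we show $\operatorname{rk}(t)\le\beta$. If $\operatorname{rk}(t)=\gamma+1$, the children have rank $\gamma<\beta$, so $\gamma+1\le\beta$. If $\operatorname{rk}(t)=\delta$ is a limit, the hypothesis says $i<\beta$ for all $i<\delta$, so $\delta\le\beta$. $\square$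

In (R3) the hypothesis says "below $\beta$" and the conclusion "at most $\beta$". That lost step is exactly one rank per power set, as Section 7 will show.

## 5. One group of size $\kappa$ acting on $\kappa^+$ trees

Theorem 1 asks for one system that works for all $\alpha<\kappa^+$ at once, so we want all the trees $T_\xi$, $\xi<\kappa^+$, in a single system. Make them disjoint and put $T=\bigsqcup_{\xi<\kappa^+}T_\xi$. Letting $R$ be the direct sum of the $R_\xi$ is out of the question: there are $\kappa^+$ nonzero summands, and the group must have size $\kappa$. The point is that a support is finite, so at any moment only finitely many trees have to be controlled independently.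

**Lemma 5.** There are a vector space $R$ with $|R|=\kappa$ and linear maps $\varphi_\xi:R\to R_\xi$ $(\xi<\kappa^+)$ with the following property.

(I) For every finite $a\subseteq\kappa^+$ and all $v_\xi\in R_\xi$ $(\xi\in a)$ there is $s\in R$ with $\varphi_\xi(s)=v_\xi$ for all $\xi\in a$.

**Proof.** Let $J$ be the set of pairs $(A,g)$ with $A\subseteq\kappa$ finite and $g:\mathcal P(A)\to\kappa$. Then $|J|=\kappa$. For $X\subseteq\kappa$ define $G_X:J\to\kappa$ by $G_X(A,g)=g(X\cap A)$. (If $A=\{0\}$, the value depends only on whether $0\in X$.) If $X_1,\dots,X_m\subseteq\kappa$ are distinct and $v_1,\dots,v_m\in\kappa$, choose a finite $A$ such that the sets $X_i\cap A$ are distinct, and then $g$ with $g(X_i\cap A)=v_i$; so $G_{X_i}(A,g)=v_i$ for all $i$ simultaneously.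

Since $\kappa^+\le2^\kappa$, we can fix distinct $X_\xi\subseteq\kappa$ for $\xi<\kappa^+$. Let $R$ have the basis $(d_\delta)_{\delta\in J}$, so $|R|=\kappa$. Since $1\le|R_\xi|\le\kappa$, fix surjections $\rho_\xi:\kappa\to R_\xi$, and let $\varphi_\xi$ be the linear map with $\varphi_\xi(d_\delta)=\rho_\xi(G_{X_\xi}(\delta))$. Given $a$ and the $v_\xi$, choose $o_\xi<\kappa$ with $\rho_\xi(o_\xi)=v_\xi$, and then $\delta\in J$ with $G_{X_\xi}(\delta)=o_\xi$ for all $\xi\in a$. Then $s=d_\delta$ is as required. $\square$

For $r\in R$ let $\hat r\in2^T$ be given by $\hat r\restriction T_\xi=\varphi_\xi(r)$. The map $r\mapsto\hat r$ is linear, and by (R2) each $\hat r$ obeys the limit law on every tree. For a leaf $x\in T_\xi$ the map $r\mapsto\hat r(x)$ is nonzero, by (I) and $\{x\}\in R_\xi$. As $|R|=\kappa\le2^\mu$, the set-up of Section 3 applies, with $\Lambda$ the set of all leaves of $T$. This gives $e_n$, the group $W$ of eventually constant functions $\omega\to R$, its faithful action on $\mathbb P$, and the names of Lemma 3. Let $\mathcal G\cong W$ be the resulting group of automorphisms. It is abelian, every element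 has order at most $2$, and $|\mathcal G|=|W|=\kappa$.

## 6. Supports, levels, and twins at every node

**Definition (filter).** For $N<\omega$, a finite set $E$ of leaves, and a finite set $B$ of pairs $(t,j)$ with $t\in T$ a non-leaf and $j\le I_t$, let $\Gamma(N,E,B)$ be the subgroup of all $w\in W$ such that

1. $w(n)=0$ for $n<N$;
2. $\widehat{w(n)}(x)=0$ for all $n<\omega$, $x\in E$;
3. $\widehat{w_\infty}(t^\frown i)=0$ for all $(t,j)\in B$, $i<j$.

Intersecting two of these groups means taking the larger $N$ and the unions of the $E$'s and of the $B$'s, so they are closed under finite intersections. Let $\mathcal F$ be the filter they generate; it is normal because $\mathcal G$ is abelian. Our system is $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)$. Clause 1 serves to fix conditions: *if $\operatorname{dom}q\subseteq\bigcup_{n<N}A_n$, then every $w\in\Gamma(N,E,B)$ satisfies $wq=q$*. Clause 2 fixes leaf twins and their elements, and clause 3 fixes twins at the children of $t$ with index below $j$. Any finite condition $q$ has domain inside $\bigcup_{n<N}A_n$ for large $N$, and enlarging $N$, $E$ or $B$ shrinks the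 group.

**Lemma 6.** With $\dot O^k_x$ for leaves $x$ as in Section 3, define for non-leaf $t$, by recursion on rank,
$$\dot O^k_t=\{(1,\dot\sigma_{t,\varepsilon}):\varepsilon\in2^{I_t},\ \exists j<I_t\,\forall i\ge j\ \varepsilon(i)=k\},$$
where $\dot\sigma_{t,\varepsilon}$ is the canonical name for the function $i\mapsto\dot O_{t^\frown i}^{\varepsilon(i)}$, $i<I_t$. Then for all $t\in T$, $k<2$, $w\in W$: (i) $w\dot O_t^k=\dot O_t^{k+\widehat{w_\infty}(t)}$; (ii) $\dot O_t^k\in\mathsf{HS}$; (iii) $\Vdash\dot O^0_t\neq\dot O^1_t$.

**Proof.** The proof is by induction on rank. Let $x$ be a leaf. Item (i) is Lemma 3. By Lemma 3 the names $\dot c_{n,b}$ and $\dot o^{\,k}_{x,n}$ are fixed by $\Gamma(n+1,\emptyset,\emptyset)$, and $\dot\sigma_{x,\varepsilon}$ and $\dot O_x^k$ are fixed by $\Gamma(0,\{x\},\emptyset)$. The elements of $\dot c_{n,b}$ are check names, so all these names are in $\mathsf{HS}$, which is (ii); then (iii) is Lemma 3.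

Let $t$ be a non-leaf. By (i) for the children, $w\dot\sigma_{t,\varepsilon}=\dot\sigma_{t,\varepsilon+\varepsilon_w}$ with $\varepsilon_w(i)=\widehat{w_\infty}(t^\frown i)$. By (R2), $\varepsilon_w(i)=\widehat{w_\infty}(t)$ for all large $i<I_t$. So $\varepsilon\mapsto\varepsilon+\varepsilon_w$ carries the labels that are eventually $k$ onto those that are eventually $k+\widehat{w_\infty}(t)$, which is (i). If $w\in\Gamma(0,\emptyset,\{(t,I_t)\})$, then $\varepsilon_w=0$, and by (R2) also $\widehat{w_\infty}(t)=0$; so this group fixes every $\dot\sigma_{t,\varepsilon}$ and both $\dot O^k_t$. The names inside $\dot\sigma_{t,\varepsilon}$ are pairs of names in $\mathsf{HS}$ by induction, so (ii) holds. By (iii) for the children, distinct $\varepsilon$ give distinct functions, hence $\dot O_t^0,\dot O_t^1$ denote disjoint nonempty sets, which is (iii). $\square$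

We now grade the supports by the ranks they mention.

**Definition (level, $\mathcal N_\alpha$).** $B$ *has level $\alpha$* if $\operatorname{rk}(t^\frown i)<\alpha$ whenever $(t,j)\in B$ and $i<j$. Let $\mathcal F_\alpha\subseteq\mathcal F$ be the set of subgroups containing some $\Gamma(N,E,B)$ with $B$ of level $\alpha$, and let $\mathcal N_\alpha=\{\dot y\in\mathsf{HS}:\operatorname{sym}(\dot y)\in\mathcal F_\alpha\}$.

These families increase with $\alpha$. For example, $\{(t,I_t)\}$ has level $\operatorname{rk}(t)$, so the proof of Lemma 6 shows $\dot O^k_t\in\mathcal N_{\operatorname{rk}(t)}$ for non-leaf $t$. If $B$ has level $0$, then all its $j$ are $0$ and clause 3 is empty.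

**Definition (truncation).** For $(t,j)\in B$ the set $\{i<j:\operatorname{rk}(t^\frown i)\le\beta\}$ is an initial segment of $j$, which we call $j^\beta$. Put $B^\beta=\{(t,j^\beta):(t,j)\in B\}$.

It is an initial segment for the following reason. If $\operatorname{rk}(t)$ is a successor, all children have the same rank, and $j^\beta$ is $\emptyset$ or $j$. If $\operatorname{rk}(t)$ is a limit, then $\operatorname{rk}(t^\frown i)=i$ and $j^\beta=\min(j,\beta+1)$. The set $B^\beta$ has level $\beta+1$. For example, if $\operatorname{rk}(t)=\omega\cdot2$, then the pair $(t,\omega\cdot 2)$ truncated at $\beta=\omega$ becomes $(t,\omega+1)$. This is why supports must allow proper initial segments of the children: otherwise truncating would leave the list of allowed supports.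

## 7. What an element of $\mathcal P^\alpha(\mathrm{Ord})$ can see

The goal is that every element of $\mathcal P^\alpha(\mathrm{Ord})$ in the extension has, below some condition, a name in $\mathcal N_\alpha$. Let us try the first levels by hand.

*Sets of ordinals.* Let $p\Vdash\dot x\subseteq\mathrm{Ord}$, $\operatorname{sym}(\dot x)\supseteq\Gamma(N,E,B)$ and $\operatorname{dom}p\subseteq\bigcup_{n<N}A_n$. Then $p\Vdash w\dot x=\dot x$ for every $w\in\Gamma(N,E,\emptyset)$: clause 3 evaporates. Indeed, let $q\le p$ force $\check\zeta\in\dot x$. Take $N'\ge N$ with $\operatorname{dom}q\subseteq\bigcup_{n<N'}A_n$ and let $u(n)=0$ for $n<N'$, $u(n)=w_\infty$ for $n\ge N'$. Then $uq=q$. Moreover $w+u$ vanishes below $N$; its values vanish at the leaves in $E$ (for $x\in E$, $\widehat{w_\infty}(x)$ is the eventual value of $\widehat{w(n)}(x)=0$); and its eventual value is $0$. So $w+u\in\Gamma(N,E,B)$, hence $(w+u)\dot x=\dot x$ and $u\dot x=w\dot x$. Applying $u$ gives $q\Vdash\check\zeta\in w\dot x$. Thus $p\Vdash\dot x\subseteq w\dot x$, and applying $w$ gives the other inclusion.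

*Sets of sets of ordinals.* Now an element of $\dot x$ has a name $\dot z$ which is itself only fixed by some $\Gamma(N',E',\emptyset)$ with $E'\supseteq E$ (by the previous case and the renaming step in Lemma 8 below). The automorphism $u$ must fix $\dot z$ as well, so its pattern has to vanish on $E'$. The natural choice is to let the eventual pattern of $u$ be $\widehat{w_\infty}$ off $E'$ and $0$ on $E'$ (on the finitely many trees involved). Then $w+u$ has, on these trees, an eventual pattern supported on the finite set of leaves $E'$. For $w+u$ to fix $\dot x$, this pattern must vanish at those leaves that $B$ mentions. That is guaranteed if $w$ itself already vanishes at all leaves mentioned by $B$, that is, if $w\in\Gamma(N,E,B^0)$.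

*One level higher the recipe breaks.* Now $\dot z$ may have a support with $(t,\omega)$ in it, where $\operatorname{rk}(t)=1$, so $u$ must have eventual pattern $0$ at all leaves $t^\frown i$. Keeping $\widehat{w_\infty}$ everywhere else is impossible if $\widehat{w_\infty}(t)=1$: the resulting function vanishes at every child of $t$ and is $1$ at $t$, which violates the limit law. So no element of $R$ has this pattern, and $u$ does not exist.

The way past this is to cut off more: not just the nodes mentioned by the support of $\dot z$, but a set $C$ such that multiplying by its complement preserves the limit law. If we cut at $t^\frown i$, we cut its whole cone, since otherwise the law could break at $t^\frown i$; and if we cut at all children of $t$, we cut at $t$ too. These are precisely the sets $C(t,j)$. The price is that $C$ reaches one rank higher than the support, up to rank $\beta$ instead of below $\beta$, and we pay it by requiring $w$ to respect $B$ up to rank $\beta$. So each power set costs at most one rank.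

**Lemma 7 (cutting off).** Let $w\in\Gamma(N,E,B^\beta)$, $N'\ge N$, $E'\supseteq E$, and let $B'$ have level $\beta$. There is $u\in\Gamma(N',E',B')$ with $w+u\in\Gamma(N,E,B)$.

**Step 1: define $u$.** Let $a$ be the finite set of $\xi$ such that $T_\xi$ contains a node occurring in $B$, $B'$ or $E'$. For $\xi\in a$ let $C_\xi$ be the union of the sets $C(t,j)$ with $(t,j)\in B'$, $t\in T_\xi$, and of the sets $\{x\}$ with $x\in E'\cap T_\xi$. By (R1) and (R3), $C_\xi\in R_\xi$, and all nodes in $C_\xi$ have rank at most $\beta$, because $B'$ has level $\beta$ and leaves have rank $0$. Let $r=w_\infty$. Since $R_\xi$ is a field of sets, $\varphi_\xi(r)\cdot(T_\xi\setminus C_\xi)\in R_\xi$, so by (I) there is $s\in R$ with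
$$\varphi_\xi(s)=\varphi_\xi(r)\cdot(T_\xi\setminus C_\xi)\qquad\text{for all }\xi\in a.\tag{4}$$
Let $u(n)=0$ for $n<N'$ and $u(n)=s$ for $n\ge N'$.

**Step 2: check $u\in\Gamma(N',E',B')$.** Clause 1 is clear. By (4), $\hat s$ vanishes on each $C_\xi$, hence on $E'$, which gives clause 2. If $(t,j)\in B'$ and $i<j$, then $t^\frown i\in C(t,j)$, so $\hat s(t^\frown i)=0$; as $u_\infty=s$, this is clause 3.

**Step 3: check $w+u\in\Gamma(N,E,B)$.** Clauses 1 and 2 hold for $w$, and they hold for $u$ because $N\le N'$ and $E\subseteq E'$; so they hold for the sum. For clause 3, note that $(w+u)_\infty=r+s$, and let $(t,j)\in B$, $i<j$. If $\operatorname{rk}(t^\frown i)\le\beta$, then $i<j^\beta$, so $\hat r(t^\frown i)=0$ because $w\in\Gamma(N,E,B^\beta)$, and then $\hat s(t^\frown i)=0$ by (4). If $\operatorname{rk}(t^\frown i)>\beta$, then $t^\frown i\notin C_\xi$ for the tree $T_\xi$ containing $t$, so $\hat s(t^\frown i)=\hat r(t^\frown i)$ by (4). In both cases $\hat r+\hat s$ vanishes at $t^\frown i$. $\square$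

**Lemma 8.** If $\dot x\in\mathsf{HS}$ and $p\Vdash\dot x\in\mathcal P^\alpha(\mathrm{Ord})$, then there are $q\le p$ and $\dot y\in\mathcal N_\alpha$ with $q\Vdash\dot x=\dot y$.

The proof is by induction on $\alpha$, for all $p$ and $\dot x$ at once.

**Step 1: $\alpha=0$ and $\alpha$ a limit.** For $\alpha=0$, extend $p$ to decide which ordinal $\dot x$ is. Check names are fixed by $W=\Gamma(0,\emptyset,\emptyset)$, so they belong to $\mathcal N_0$. For limit $\alpha$, extend $p$ to decide some $\beta<\alpha$ with $\dot x\in\mathcal P^\beta(\mathrm{Ord})$, apply the induction hypothesis, and use $\mathcal N_\beta\subseteq\mathcal N_\alpha$.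

**Step 2: the set-up for $\alpha=\beta+1$.** Let $\operatorname{sym}(\dot x)\supseteq\Gamma(N,E,B)$, with $N$ so large that $\operatorname{dom}p\subseteq\bigcup_{n<N}A_n$. Let $U=\Gamma(N,E,B^\beta)$. Since $B^\beta$ has level $\beta+1$, $U\in\mathcal F_{\beta+1}$. Every $w\in U$ satisfies $wp=p$.

**Step 3: $p\Vdash w\dot x=\dot x$ for all $w\in U$.** This step shows that $U$ is a support of $\dot x$ in the weak sense of forced equality. It suffices to show $p\Vdash\dot x\subseteq w\dot x$: applying $w$ and using $wp=p$ and $w^2=1$, we then get $p\Vdash w\dot x\subseteq\dot x$. So let $q_0\le p$ and $\dot z_0\in\mathsf{HS}$ with $q_0\Vdash\dot z_0\in\dot x$. Then $q_0\Vdash\dot z_0\in\mathcal P^\beta(\mathrm{Ord})$, and the induction hypothesis gives $q\le q_0$ and $\dot z\in\mathcal N_\beta$ with $q\Vdash\dot z=\dot z_0$. Let $\operatorname{sym}(\dot z)\supseteq\Gamma(N',E',B')$ with $B'$ of level $\beta$. Enlarging $N'$ and $E'$, we may assume $N'\ge N$, $E'\supseteq E$ and $\operatorname{dom}q\subseteq\bigcup_{n<N'}A_n$.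

Take $u$ from Lemma 7. Since $u\in\Gamma(N',E',B')$, we have $uq=q$ and $u\dot z=\dot z$. Since $w+u\in\Gamma(N,E,B)$, we have $(w+u)\dot x=\dot x$, and applying $w=w^{-1}$ gives $u\dot x=w\dot x$. By the symmetry lemma, applying $u$ to $q\Vdash\dot z\in\dot x$ yields $q\Vdash\dot z\in w\dot x$, that is, $q\Vdash\dot z_0\in w\dot x$. So below every $q_0\le p$ forcing $\dot z_0\in\dot x$ there is a $q$ forcing $\dot z_0\in w\dot x$. Hence $p\Vdash\dot x\subseteq w\dot x$.

**Step 4: rename $\dot x$ so that $U$ fixes the name itself.** Let $D=\{v\dot z:v\in W,\ \dot z\in\operatorname{dom}\dot x\}$. This is a set of names in $\mathsf{HS}$, closed under $W$. Put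
$$\dot y=\{(q,\dot z):q\le p,\ \dot z\in D,\ q\Vdash\dot z\in\dot x\}.$$
We have $p\Vdash\dot y=\dot x$. Let $G\ni p$ be generic. Elements of $\dot y^G$ are in $\dot x^G$ by definition. Conversely, an element of $\dot x^G$ is $\dot z^G$ for some $\dot z\in\operatorname{dom}\dot x\subseteq D$, and some $q\le p$ in $G$ forces $\dot z\in\dot x$, so $(q,\dot z)\in\dot y$. Now let $w\in U$ and $(q,\dot z)\in\dot y$. Then $wq\le wp=p$, $w\dot z\in D$, and $wq\Vdash w\dot z\in w\dot x$. As $wq\le p$ and $p\Vdash w\dot x=\dot x$ by Step 3, we get $wq\Vdash w\dot z\in\dot x$, so $(wq,w\dot z)\in\dot y$. Thus $w\dot y\subseteq\dot y$, and since $w^2=1$, $w\dot y=\dot y$. Hence $\operatorname{sym}(\dot y)\supseteq U\in\mathcal F_{\beta+1}$. So $\dot y\in\mathcal N_{\beta+1}$, and $q=p$ is as required. $\square$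

## 8. Exchanging twins of rank $\alpha+1$

We now prove Theorem 1. The system $\mathcal S$ has been fixed, independently of $\alpha$, and $\mathcal G$ is abelian of size $\kappa$. Fix $\alpha<\kappa^+$.

**Step 1: the set that is not an image.** In $T_\alpha$ the root has rank $\alpha+3$, the nodes $\langle m\rangle$ ($m<\omega$) have rank $\alpha+2$, and the nodes $\langle m,0\rangle$ have rank $\alpha+1$. Let
$$\dot x=\{(1,\dot O^k_{\langle m,0\rangle}):m<\omega,\ k<2\}.$$
By Lemma 6(i) every $w\in W$ maps each pair of twins to itself, so $\dot x$ is fixed by $W$. With Lemma 6(ii), $\dot x\in\mathsf{HS}$.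

Why not use the children of the root? The pair $(\emptyset,\omega)$ could be in a support, and it fixes the twins at all children of the root at once. With the nodes $\langle m,0\rangle$, a finite support cannot do this for every $m$, as we now see.

**Step 2: choose the twins that $\dot h$ does not see.** Suppose towards a contradiction that $p\in\mathbb P$, an ordinal $\eta$ and $\dot h\in\mathsf{HS}$ are such that $p$ forces $\dot h$ to be a surjection from $\mathcal P^\alpha(\eta)$ onto $\dot x$. Let $\operatorname{sym}(\dot h)\supseteq\Gamma(N,E,B)$. As $B$ is finite, pick $m$ such that no $(t',j)\in B$ has $t'\in[\langle m\rangle]\subseteq T_\alpha$, and put $t=\langle m,0\rangle$.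

**Step 3: choose a well-supported preimage.** Choose $q_0\le p$ and $\dot y_0\in\mathsf{HS}$ with $q_0\Vdash\dot y_0\in\mathcal P^\alpha(\eta)\wedge\dot h(\dot y_0)=\dot O_t^0$. By induction on $\alpha$, $\mathcal P^\alpha(\eta)\subseteq\mathcal P^\alpha(\mathrm{Ord})$, so Lemma 8 gives $q\le q_0$ and $\dot y\in\mathcal N_\alpha$ with $q\Vdash\dot y=\dot y_0$. Let $\operatorname{sym}(\dot y)\supseteq\Gamma(N',E',B')$ with $B'$ of level $\alpha$. As before we may assume $N'\ge N$, $E'\supseteq E$ and $\operatorname{dom}q\subseteq\bigcup_{n<N'}A_n$.

**Step 4: the automorphism.** It should flip $t$ and fix $q$, $\dot y$ and $\dot h$. Let $a$ be the finite set consisting of $\alpha$ and the indices of all trees with nodes occurring in $B$, $B'$ or $E'$. Let $C$ be the union of the $C(t',j)$ with $(t',j)\in B'$, $t'\in T_\alpha$, and of the $\{x\}$ with $x\in E'\cap T_\alpha$. By (R1) and (R3), $C\in R_\alpha$ and all nodes in $C$ have rank at most $\alpha$. Since $\operatorname{rk}(t)=\alpha+1$, we have $t\notin C$. By (R1), $[t]\setminus C\in R_\alpha$, and by (I) there is $s\in R$ with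
$$\varphi_\alpha(s)=[t]\setminus C,\qquad\varphi_\xi(s)=0\quad\text{for }\xi\in a\setminus\{\alpha\}.\tag{5}$$
Let $u(n)=0$ for $n<N'$ and $u(n)=s$ for $n\ge N'$, so $u_\infty=s$.

**Step 5: $u$ fixes $q$ and $\dot y$.** By (5), $\hat s$ vanishes on $C$ and on the other trees $T_\xi$, $\xi\in a$. Hence it vanishes on $E'$ and at all $t'^\frown i$ with $(t',j)\in B'$, $i<j$. So $u\in\Gamma(N',E',B')$, which gives $u\dot y=\dot y$ and $uq=q$.

**Step 6: $u$ fixes $\dot h$.** We check $u\in\Gamma(N,E,B)$. Clauses 1 and 2 hold because $N\le N'$ and $E\subseteq E'$. For clause 3, let $(t',j)\in B$ and $i<j$. If $t'$ is not in $T_\alpha$, then $\hat s(t'^\frown i)=0$ by (5). If $t'\in T_\alpha$ and $\hat s(t'^\frown i)=1$, then $t'^\frown i\in[t]$, that is, $t'^\frown i\supseteq\langle m,0\rangle$, so $t'\supseteq\langle m,0\rangle$ or $t'=\langle m\rangle$. In both cases $t'\in[\langle m\rangle]$, contrary to the choice of $m$. So $\hat s(t'^\frown i)=0$ throughout, and $u\dot h=\dot h$.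

**Step 7: the contradiction.** Since $t\in[t]\setminus C$, $\hat s(t)=1$, so $u\dot O^0_t=\dot O_t^1$ by Lemma 6(i). Now $q\Vdash\dot h(\dot y)=\dot O^0_t$. Applying $u$ gives $q\Vdash\dot h(\dot y)=\dot O_t^1$. Hence $q\Vdash\dot O^0_t=\dot O_t^1$, contradicting Lemma 6(iii).

So in every symmetric extension by $\mathcal S$, the nonempty set $\dot x^G$ is not the image of $\mathcal P^\alpha(\eta)$ for any ordinal $\eta$, which means $\Vdash_{\mathcal S}\neg\mathsf{KWP}^*_\alpha$. As $\alpha<\kappa^+$ was arbitrary and $\mathcal S$ does not depend on $\alpha$, Theorem 1 is proved. $\blacksquare$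

## 9. Exact indices for Cohen forcing and for $\mathrm{Add}(\omega,\kappa)$

**Proof of Corollary 2.** Take $\mu=\omega$ and $\kappa=2^{\aleph_0}$ in Theorem 1, so $\mathbb P=\mathrm{Add}(\omega,1)$, and $\neg\mathsf{KWP}^*_\alpha$ holds in all symmetric extensions by $\mathcal S$ for every $\alpha<(2^{\aleph_0})^+$. Since $\omega_1<(2^{\aleph_0})^+$, in particular $\Vdash_{\mathcal S}\neg\mathsf{KWP}^*_{\omega_1}$, so the answer to (a) is no. For the same $\mathcal S$, $\mathsf{KWP}^*_\alpha$ fails in every symmetric extension for every $\alpha<\omega_1$, so the answer to (b) is no. By the quoted result $\Vdash_{\mathcal S}\mathsf{KWP}^*_{(2^{\aleph_0})^+}$, so the least $\alpha$ with $\Vdash_{\mathcal S}\mathsf{KWP}^*_\alpha$ is exactly $(2^{\aleph_0})^+$, and the general bound for Cohen forcing cannot be improved. $\square$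

Other choices of $\mu$ and $\kappa$ in Theorem 1, again combined with the quoted result, give two sharper statements.

1. For every infinite $\kappa\le2^{\aleph_0}$ (take $\mu=\omega$) there is a system on $\mathrm{Add}(\omega,1)$ with abelian $\mathcal G$ of size $\kappa$ for which the least index is exactly $\kappa^+$. For example, a countable group can give exactly $\omega_1$. So the bound $\kappa^+$ in terms of $|\mathcal G|$ is sharp at every possible infinite size.
2. For every infinite $\kappa$ (take $\mu=\kappa$) there is a system with $\mathbb P=\mathrm{Add}(\omega,\kappa)$ and $|\mathbb P\cup\mathcal G|=\kappa$ for which the least index is exactly $\kappa^+$. So the quoted theorem $\Vdash_{\mathcal S}\mathsf{KWP}^*_{\kappa^+}$ is optimal for every infinite cardinal $\kappa$.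

**Remark.** If one only wants the negative answers to (a) and (b), Section 5 can be skipped. Use the single tree $T_{\omega_1}$ with $R=R_{\omega_1}$ and $\hat r=r$. Then $|R|\le\omega_1\le2^{\aleph_0}$, property (I) for the single index is trivial, and Sections 6 and 7 go through unchanged. In Section 8, let $\alpha\le\omega_1$ and use the set $\dot x$ built from the nodes $\langle m,0\rangle$ of $T_{\omega_1}$. These have rank $\omega_1+1$, while $C$ contains only nodes of rank at most $\alpha\le\omega_1$, so still $t\notin C$, and the rest of the argument is the same. The independent functions are what allows all $\alpha<(2^{\aleph_0})^+$ to be handled by one group of size $2^{\aleph_0}$.
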